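\title{A normal star-Lindel\"of space of uncountable extent in ZFC}

\begin{abstract}
We prove in ZFC that for every infinite cardinal $\kappa\le 2^{\aleph_0}$ there is a $T_4$, strongly zero-dimensional, star-Lindel\"of space whose extent equals $\kappa$ and is attained. In particular, the existence of a $T_4$ star-Lindel\"of space of uncountable extent is not independent of ZFC. More generally, for every infinite cardinal $\mu$, the infinite extents of $T_4$ star-$\mu$ spaces are exactly the infinite cardinals $\kappa\le 2^\mu$. The space is obtained by attaching a discrete set $D$ to countably many copies of the cube $\{0,1\}^{\mathcal P(D)}$; the neighborhoods of the points of $D$ are defined by means of the coin-tossing measure, and this is what makes the space normal.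
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal U$ be an open cover of a topological space $X$. The \emph{star} of a set $F\subseteq X$ is
\[
\mathrm{St}(F,\mathcal U)=\bigcup\{U\in\mathcal U: U\cap F\neq\emptyset\}.
\]
The space $X$ is \emph{star-Lindel\"of} if for every open cover $\mathcal U$ there is a countable set $F\subseteq X$ with $\mathrm{St}(F,\mathcal U)=X$. More generally, for an infinite cardinal $\mu$ we call $X$ \emph{star-$\mu$} if for every open cover $\mathcal U$ there is $F\subseteq X$ with $|F|\le\mu$ and $\mathrm{St}(F,\mathcal U)=X$; thus star-$\aleph_0$ means star-Lindel\"of. One chooses few points rather than few open sets, and each point brings along every member of the cover that contains it.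

A set $E\subseteq X$ is \emph{closed discrete} if it is closed in $X$ and discrete as a subspace; equivalently, every $x\in X$ has a neighborhood $U$ with $U\cap E\subseteq\{x\}$. The second form shows that every subset of a closed discrete set is closed discrete. The \emph{extent} $e(X)$ is the supremum of the cardinalities of the closed discrete subsets of $X$, and it is \emph{attained} if some closed discrete set has cardinality $e(X)$. A \emph{$T_4$ space} is a normal $T_1$ space. We work in ZFC throughout.

Both notions weaken the Lindel\"of property. A Lindel\"of space is star-Lindel\"of: take one point from each nonempty member of a countable subcover. It also has countable extent: if $E$ is closed discrete, cover $X$ by open sets that contain at most one point of $E$ each. Among $T_1$ spaces, countable extent implies the star-Lindel\"of property. Indeed, given an open cover $\mathcal U$, Zorn's lemma yields a maximal set $F$ that has at most one point in each member of $\mathcal U$. This $F$ is closed discrete because $X$ is $T_1$, hence it is countable, and $\mathrm{St}(F,\mathcal U)=X$ because a point outside the star could be added to $F$.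

The converse fails for Tychonoff spaces. Every separable space is star-Lindel\"of, since a dense set $F$ meets every nonempty member of every open cover. The plane with the topology generated by the rectangles $[a,b)\times[c,d)$ is Tychonoff and separable, and the line $\{(x,-x):x\in\mathbb R\}$ is closed discrete in it. It is known that there are, in ZFC, Tychonoff star-Lindel\"of spaces of arbitrarily large extent, that the extent of a $T_4$ star-Lindel\"of space is at most $2^{\aleph_0}$, and that the existence of a $T_4$ star-Lindel\"of space of uncountable extent is consistent with ZFC. The following question is posed in \cite{Kozma}.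

\begin{quote}
\emph{Is the existence of a $T_4$ star-Lindel\"of space with uncountable extent independent of ZFC?}
\end{quote}

In view of the consistency result, the question is whether it is also consistent that every $T_4$ star-Lindel\"of space has countable extent. The separable case suggests that it is. If a separable normal space has a closed discrete subset of size $\aleph_1$, then $2^{\aleph_1}\le 2^{\aleph_0}$ (Lemma~\ref{lem:jones} below), and this inequality fails under the continuum hypothesis. So it is consistent that every \emph{separable} $T_4$ space has countable extent, and one might expect the same of star-Lindel\"of spaces. The expectation is wrong.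

Recall that a Tychonoff space is \emph{strongly zero-dimensional} if any two sets on which some continuous function to $[0,1]$ equals $0$ and $1$, respectively, are separated by a clopen set. By Urysohn's lemma, a $T_4$ space has this property exactly when any two disjoint closed sets are separated by a clopen set.

\begin{theorem}\label{thm:one}
For every infinite cardinal $\kappa\le 2^{\aleph_0}$ there is a $T_4$, strongly zero-dimensional, star-Lindel\"of space $X$ that contains a closed discrete set of size $\kappa$ and has $e(X)=\kappa$.
\end{theorem}

The case $\kappa=\aleph_1$ answers the question in the negative: the existence of a $T_4$ star-Lindel\"of space with uncountable extent is a theorem of ZFC, so it is not consistent with ZFC that every such space has countable extent. The case $\kappa=2^{\aleph_0}$ shows that the bound $e(X)\le 2^{\aleph_0}$ is sharp and attained. The construction assigns a space $X_D$ to each infinite set $D$, and it settles the corresponding problem for every $\mu$.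

\begin{theorem}\label{thm:two}
Let $\mu$ be an infinite cardinal.
\begin{itemize}
\item[(a)] If $X$ is $T_4$ and star-$\mu$, then $e(X)\le 2^\mu$.
\item[(b)] For every infinite set $D$, the space $X_D$ of Definition~\ref{def:XD} is $T_4$, its extent is $|D|$ and is attained, and $X_D$ is star-$\mu$ if and only if $|D|\le 2^\mu$.
\end{itemize}
Consequently, the infinite cardinals that are extents of $T_4$ star-$\mu$ spaces are exactly those that are at most $2^\mu$.
\end{theorem}

The proofs are self-contained and do not use the known results quoted above. Section~\ref{sec:upper} proves part (a) and locates the point at which the star property differs from separability. Section~\ref{sec:attach} describes a class of spaces $Y\cup D$, with $Y$ $\sigma$-compact and $D$ closed discrete, all of which have the required extent and star property. Section~\ref{sec:normal} reduces the normality of such a space to a finite covering condition, and shows that the most obvious space in the class violates it. Section~\ref{sec:measure} repairs this with a measure.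

\section{Counting arguments in normal spaces}\label{sec:upper}

In a normal space, each subset of a closed discrete set can be separated from its complement in that set. A small set of points that meets enough of the resulting open sets limits the number of subsets that can be told apart. For a dense set this is Jones's lemma.

\begin{lemma}\label{lem:jones}
If $X$ is normal, $Q\subseteq X$ is dense and $E\subseteq X$ is closed discrete, then $2^{|E|}\le 2^{|Q|}$.
\end{lemma}

\begin{proof}
For each $A\subseteq E$ the sets $A$ and $E\setminus A$ are closed, so there are disjoint open sets $G_A\supseteq A$ and $G'_A\supseteq E\setminus A$. If $d\in A\setminus B$, then $G_A\cap G'_B$ is an open neighborhood of $d$, so it contains a point of $Q$, and this point lies in $G_A$ and not in $G_B$. Hence $A\mapsto G_A\cap Q$ is an injection of $\mathcal P(E)$ into $\mathcal P(Q)$.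
\end{proof}

In particular, the space of Theorem~\ref{thm:one} for $\kappa=2^{\aleph_0}$ cannot be separable. The proof of the lemma uses one set $Q$ that meets all the nonempty sets $G_A\cap G'_B$ at once, for $A$ and $B$ ranging over $\mathcal P(E)$. The star property gives less. A cover can assign one neighborhood to each point of $E$ and force $F$ to meet these $|E|$ neighborhoods, but $F$ is chosen after the cover. So we can distinguish only about $|E|$ subsets of $E$, and each pair of them needs a point of its own. Indexing $E$ by pairs arranges this, and it gives $|E|\le 2^{\mu}$ in place of $2^{|E|}\le 2^{\mu}$.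

\begin{proof}[Proof of Theorem~\ref{thm:two}(a)]
Let $X$ be normal and suppose that it has a closed discrete subset of size greater than $2^\mu$. We show that $X$ is not star-$\mu$. Let $\kappa=(2^\mu)^+$ be the successor cardinal of $2^\mu$, and let $E$ be a closed discrete set of size $\kappa$. There are $\kappa$ ordered pairs $(i,j)$ with $i,j<\kappa$ and $i\ne j$, so we can index $E$ bijectively as $E=\{d_{ij}: i,j<\kappa,\ i\neq j\}$.

For $i<\kappa$ let $A_i=\{d_{ij}:j\ne i\}$, and choose disjoint open sets $G_i\supseteq A_i$ and $G'_i\supseteq E\setminus A_i$. For $i\neq j$ let
\[
U_{ij}=(G_i\cap G'_j)\setminus(E\setminus\{d_{ij}\}).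
\]
This set is open, because $E\setminus\{d_{ij}\}$ is closed. Since $d_{ij}\in A_i$ and $d_{ij}\notin A_j$, we have $U_{ij}\cap E=\{d_{ij}\}$. Hence $\mathcal U=\{U_{ij}:i\ne j\}\cup\{X\setminus E\}$ is an open cover, and $U_{ij}$ is the only member of it that contains $d_{ij}$.

Suppose that $|F|\le\mu$ and $\mathrm{St}(F,\mathcal U)=X$. Then $F$ meets every $U_{ij}$. Since $F$ has at most $2^\mu<\kappa$ subsets, there are $i\neq j$ with $G_i\cap F=G_j\cap F$. A point $y\in F\cap U_{ij}$ lies in $G_i$, and it lies in $G'_j$, which is disjoint from $G_j$. This is a contradiction. Thus every closed discrete subset of a $T_4$ star-$\mu$ space has size at most $2^\mu$, that is, $e(X)\le 2^\mu$.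
\end{proof}

Normality was used only to choose the sets $G_i$ and $G'_i$. It cannot be weakened to the Tychonoff property, by the examples of arbitrarily large extent mentioned in the introduction.

\section{Attaching a discrete set to a sequence of cubes}\label{sec:attach}

Fix an infinite set $D$. We look for a space $X=Y\cup D$ in which $D$ is closed discrete and $Y$ is open and $\sigma$-compact. Then $Y$ contributes only countably many points to a closed discrete set, and $Y$ lies in the star of a countable set, so everything depends on the neighborhoods of the points of $D$. Normality requires that each $A\subseteq D$ be separated from $D\setminus A$. The direct way to secure this is to provide one $\{0,1\}$-valued coordinate for each $A$, which leads to the cube $\{0,1\}^{\mathcal P(D)}$. A single cube will not do: a compact $Y$ is closed in a Hausdorff space $X$, the points of $D$ are then isolated, and for the cover by $Y$ and the singletons $\{d\}$ the set $F$ has to contain $D$. We therefore take a sequence of cubes and let the points of $D$ be approached through the sequence.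

\subsection*{Cubes}
For a set $I$, the cube $\{0,1\}^I$ with the product topology is compact, by Tychonoff's theorem, and Hausdorff. If $\sigma$ is a function from a finite subset $\mathrm{dom}\,\sigma$ of $I$ to $\{0,1\}$, the \emph{cylinder} $[\sigma]$ is the set of points $z$ that extend $\sigma$. Cylinders are nonempty and clopen, and they form a base. A set $B\subseteq\{0,1\}^I$ is \emph{determined by} $a\subseteq I$ if $z\in B$ and $z|_a=z'|_a$ imply $z'\in B$; it is then determined by every $b\supseteq a$. A clopen set is compact and open, so it is a finite union of cylinders, and it is determined by a finite set of coordinates.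

The next lemma, a form of the Hewitt--Marczewski--Pondiczery theorem, is the source of the star property: few points suffice to meet all cylinders whose coordinates come from a set of moderate size, however large the cube is.

\begin{lemma}\label{lem:hmp}
Let $\mu$ be an infinite cardinal, let $I$ be a set, and let $I_0\subseteq I$ satisfy $|I_0|\le 2^\mu$. There is $Q\subseteq\{0,1\}^I$ with $|Q|\le\mu$ that meets every cylinder $[\sigma]$ with $\mathrm{dom}\,\sigma\subseteq I_0$.
\end{lemma}

\begin{proof}
Fix an injection $i\mapsto r_i$ of $I_0$ into the cube $\{0,1\}^\mu$. This cube has at most $\mu$ clopen subsets, since $\mu$ has $\mu$ finite subsets and each of them determines finitely many sets. For each clopen $B\subseteq\{0,1\}^\mu$ define $q_B\in\{0,1\}^I$ by $q_B(i)=1$ if and only if $i\in I_0$ and $r_i\in B$, and let $Q$ be the set of all $q_B$. Given $\sigma$ with $\mathrm{dom}\,\sigma\subseteq I_0$, choose a finite $c\subseteq\mu$ such that the restrictions $r_i|_c$, for $i\in\mathrm{dom}\,\sigma$, are pairwise distinct, and let $B$ be the union of the cylinders $[r_i|_c]$ with $\sigma(i)=1$. For $i\in\mathrm{dom}\,\sigma$ we have $r_i\in B$ if and only if $\sigma(i)=1$, so $q_B\in[\sigma]$.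
\end{proof}

\subsection*{Admissible systems}
From now on $\Lambda=\mathcal P(D)$ and $Z=\{0,1\}^\Lambda$. Each $d\in D$ defines a point $p_d\in Z$ by
\[
p_d(A)=1\iff d\in A .
\]
Let $Y=\omega\times Z$, where $\omega=\{0,1,2,\dots\}$ is discrete, and let $Y_n=\{n\}\times Z$ be the $n$th \emph{level}. For a set $W$ we write $W_n=\{z\in Z:(n,z)\in W\}$. A set $W\subseteq Y$ is open, closed or clopen in $Y$ if and only if every $W_n$ is so in $Z$. For $A\subseteq D$ let
\[
C_A=\{(n,z)\in Y: z(A)=1\},
\]
a clopen subset of $Y$. We prescribe, for each $d\in D$, the clopen subsets of $Y$ that are to be punctured neighborhoods of $d$.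

\begin{definition}\label{def:adm}
An \emph{admissible system} is an assignment $\mathcal W=(\mathcal W_d)_{d\in D}$ of families of clopen subsets of $Y$ such that for every $d\in D$:
\begin{itemize}
\item[(W1)] $\mathcal W_d$ is closed under clopen supersets and under finite intersections;
\item[(W2)] every member of $\mathcal W_d$ is nonempty;
\item[(W3)] $Y\setminus Y_n\in\mathcal W_d$ for every $n$;
\item[(W4)] for $A\subseteq D$, $C_A\in\mathcal W_d$ if $d\in A$, and $Y\setminus C_A\in\mathcal W_d$ if $d\notin A$.
\end{itemize}
The space $X(\mathcal W)$ is the disjoint union $Y\cup D$, in which a set $O$ is open if and only if $O\cap Y$ is open in $Y$ and for each $d\in O\cap D$ there is $W\in\mathcal W_d$ with $W\subseteq O$.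
\end{definition}

This is a topology: the condition passes to unions, it passes to finite intersections by (W1), and it holds for the whole space since $Y\in\mathcal W_d$ by (W3) and (W1). Three consequences of the definition are used repeatedly. A subset of $Y$ is open in $X(\mathcal W)$ if and only if it is open in $Y$; so $Y$ is an open subspace with its original topology. If $W\subseteq Y$ belongs to $\mathcal W_d$ for every $d$ in a set $A\subseteq D$, and $W$ is clopen in $Y$, then $A\cup W$ is open. If $K$ is closed and $d\in D\setminus K$, then some member of $\mathcal W_d$ is disjoint from $K$.

\begin{proposition}\label{prop:basic}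
Let $\mathcal W$ be an admissible system and $X=X(\mathcal W)$.
\begin{itemize}
\item[(a)] $X$ is $T_1$, and $D$ is closed discrete in $X$.
\item[(b)] $e(X)=|D|$, and the extent is attained.
\item[(c)] If $\mu$ is an infinite cardinal and $|D|\le 2^\mu$, then $X$ is star-$\mu$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) The open sets $Y$ and $\{d\}\cup Y$, for $d\in D$, show that $D$ is closed discrete; in particular each $\{d\}$ is closed. By (W3) the set $D\cup(Y\setminus Y_n)$ is open, so $Y_n$ is closed in $X$. A point of $Y_n$ is closed in the Hausdorff space $Y_n$, hence in $X$.

(b) If $E$ is closed discrete in $X$, then $E\cap Y_n$ is closed discrete in the compact space $Y_n$, and so it is finite. Hence $|E|\le|D|+\aleph_0=|D|$, and $D$ attains this value by (a).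

(c) Let $\mathcal U$ be an open cover of $X$. For each $d\in D$ choose $U_d\in\mathcal U$ with $d\in U_d$, and $W_d\in\mathcal W_d$ with $W_d\subseteq U_d$. By (W2), $W_d$ is a nonempty open subset of $Y$, so it contains a set $\{n_d\}\times[\sigma_d]$. The set $\Lambda_0=\bigcup_{d\in D}\mathrm{dom}\,\sigma_d$ is a union of $|D|$ finite sets, so $|\Lambda_0|\le|D|\le2^\mu$. Lemma~\ref{lem:hmp} gives $Q\subseteq Z$ with $|Q|\le\mu$ that meets every $[\sigma_d]$. Then $F_1=\omega\times Q$ has size at most $\mu$ and meets every $U_d$, so $D\subseteq\mathrm{St}(F_1,\mathcal U)$.

Each $Y_n$ is compact, so $Y$ is covered by countably many nonempty members of $\mathcal U$. Choosing a point in each gives a countable set $F_2$ with $Y\subseteq\mathrm{St}(F_2,\mathcal U)$. Then $|F_1\cup F_2|\le\mu$ and $\mathrm{St}(F_1\cup F_2,\mathcal U)=X$.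
\end{proof}

Part (c) is where the gap between Lemma~\ref{lem:jones} and Theorem~\ref{thm:two}(a) is exploited. The cube has $2^{|D|}$ coordinates, one for each separation that normality demands, but a given cover mentions only $|D|$ of them, and $Q$ is chosen for these alone. This is the only place where the hypothesis $|D|\le2^\mu$ is used, and all that it needs from $\mathcal W$ is (W2). Condition (W3) serves the $T_1$ property, and (W4) enters in the next section.

\section{Normality as a finite covering condition}\label{sec:normal}

By (W4), a subset $A$ of $D$ is separated from $D\setminus A$ by the open sets $A\cup C_A$ and $(D\setminus A)\cup(Y\setminus C_A)$. Inside one level, closed sets are separated by compactness. The difficulty is to separate $D$ from a closed set $K\subseteq Y$. Each $d$ has a neighborhood $\{d\}\cup N_d$ that misses $K$, but on a given level the union of infinitely many sets $N_d$ need not be closed, and its closure may meet $K$. The union of finitely many is clopen. So one would like to keep only finitely many of the $N_d$ on each level and still have a neighborhood of every point of $D$. This turns out to be exactly what normality means here.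

Given sets $N_d\in\mathcal W_d$ for $d\in D$ and finite sets $\delta_n\subseteq D$ for $n\in\omega$, consider the set $V\subseteq Y$ with
\begin{equation}\label{eq:V}
V_n=\bigcup_{d\in\delta_n}(N_d)_n\qquad(n\in\omega).
\end{equation}
It is clopen in $Y$, because each $V_n$ is a finite union of clopen sets. We say that $\mathcal W$ has the \emph{finite selection property} if for every choice of $N_d\in\mathcal W_d$ $(d\in D)$ there are finite sets $\delta_n\subseteq D$ such that the set $V$ in \eqref{eq:V} belongs to $\mathcal W_c$ for \emph{every} $c\in D$.

\begin{proposition}\label{prop:normal}
Let $\mathcal W$ be an admissible system and $X=X(\mathcal W)$. If $\mathcal W$ has the finite selection property, then any two disjoint closed subsets of $X$ are separated by a clopen set. Conversely, if $X$ is normal, then $\mathcal W$ has the finite selection property.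
\end{proposition}

\begin{proof}
Assume the finite selection property, let $H$ and $K$ be disjoint closed sets, and put $A=H\cap D$. We choose the neighborhoods so that they avoid the opposite closed set and also respect the coordinate $A$. A point $d\in A$ is not in $K$, so some member of $\mathcal W_d$ misses $K$; intersecting it with $C_A$, by (W4) and (W1), we get $N_d\in\mathcal W_d$ with
\[
N_d\cap K=\emptyset,\qquad N_d\subseteq C_A\qquad(d\in A).
\]
A point $d\in D\setminus A$ is not in $H$, so some member of $\mathcal W_d$ misses $H$; intersecting it with $Y\setminus C_A$ we get $N_d\in\mathcal W_d$ with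
\[
N_d\cap H=\emptyset,\qquad N_d\subseteq Y\setminus C_A\qquad(d\in D\setminus A).
\]
Take $\delta_n$ and $V$ as in the finite selection property, and let $P=V\cap C_A$ and $R=V\setminus C_A$. These sets are clopen in $Y$. Since $N_d$ lies in $C_A$ for $d\in A$ and outside $C_A$ for $d\notin A$,
\[
P_n=\bigcup_{d\in\delta_n\cap A}(N_d)_n,\qquad R_n=\bigcup_{d\in\delta_n\setminus A}(N_d)_n ,
\]
and therefore $P\cap K=\emptyset$ and $R\cap H=\emptyset$. For $d\in A$ both $V$ and $C_A$ belong to $\mathcal W_d$, so $P\in\mathcal W_d$ by (W1); for $d\in D\setminus A$ both $V$ and $Y\setminus C_A$ belong to $\mathcal W_d$, so $R\in\mathcal W_d$. Hence $A\cup P$ and $(D\setminus A)\cup R$ are open in $X$.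

It remains to split $S=Y\setminus V$, which we do level by level. The sets $H_n$ and $K_n$ are disjoint and closed in $Z$. Each point of $H_n$ lies in a cylinder that misses $K_n$, and finitely many of these cylinders cover the compact set $H_n$; let $B_n$ be their union. Let $O_H\subseteq S$ be given by $(O_H)_n=S_n\cap B_n$, and let $O_K=S\setminus O_H$. Both sets are clopen in $Y$, hence open in $X$, and $O_H\cap K=\emptyset$ and $O_K\cap H=\emptyset$.

Now $X$ is the disjoint union of the open sets
\[
G=A\cup P\cup O_H,\qquad G'=(D\setminus A)\cup R\cup O_K .
\]
The set $K$ misses $A\subseteq H$, $P$ and $O_H$, so $K\subseteq G'$. The set $H$ misses $D\setminus A$, $R$ and $O_K$, so $H\subseteq G$. Thus the clopen set $G$ separates $H$ from $K$.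

Conversely, let $X$ be normal and let $N_d\in\mathcal W_d$ for $d\in D$. The set $K=Y\setminus\bigcup_{d}N_d$ is closed in $X$, since its complement is the union of the open sets $\{d\}\cup N_d$. Choose disjoint open sets $O\supseteq D$ and $G\supseteq K$. The compact set $Y_n\setminus G$ is covered by the open sets $N_d$, hence by finitely many of them, say those with $d\in\delta_n$. With $V$ as in \eqref{eq:V} we have $O\cap Y\subseteq Y\setminus G\subseteq V$. For each $c\in D$ some member of $\mathcal W_c$ is contained in $O\cap Y$, so $V\in\mathcal W_c$ by (W1).
\end{proof}

The following example is the first system that one would try, and it shows what has to be overcome.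

\begin{example}\label{ex:naive}
Let $\mathcal W^0_d$ consist of the clopen sets $W\subseteq Y$ such that, for some finite $a\subseteq\Lambda$, we have $[p_d|_a]\subseteq W_n$ for all large $n$. This system is admissible: if $a$ and $a'$ work for $W$ and $W'$, then $a\cup a'$ works for $W\cap W'$; cylinders are nonempty; $a=\emptyset$ gives (W3), and $a=\{A\}$ gives (W4). In $X(\mathcal W^0)$ the points $(n,p_d)$ converge to $d$.

If $D$ is uncountable, then $X(\mathcal W^0)$ is not normal. Take $N_d=C_{\{d\}}$, which belongs to $\mathcal W^0_d$ by (W4), and let $\delta_n$ be any finite subsets of $D$. Then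
\[
V_n=\{z\in Z: z(\{d\})=1\text{ for some }d\in\delta_n\}.
\]
Since $D$ is uncountable, there is $c\in D\setminus\bigcup_n\delta_n$. For $d\ne c$ we have $p_c(\{d\})=0$, so $p_c\notin V_n$ for every $n$. No cylinder $[p_c|_a]$ is contained in any $V_n$, so $V\notin\mathcal W^0_c$, the finite selection property fails, and Proposition~\ref{prop:normal} applies.
\end{example}

\section{The measure and the space $X_D$}\label{sec:measure}

In Example~\ref{ex:naive} the sets $V_n$ miss the point $p_c$, but they can be made to fill most of the cube. Choose $z\in Z$ by tossing a fair coin for each coordinate. If $|\delta_n|=n$, then $z\notin V_n$ means that $n$ given tosses all produce $0$, which has probability $2^{-n}$. This suggests enlarging the families $\mathcal W^0_d$ so that $V$ is accepted: instead of asking that $[p_d|_a]\setminus W_n$ be empty for large $n$, we ask that its probability tend to $0$. More neighborhoods make the finite selection property easier to satisfy in its conclusion and harder in its hypothesis, and (W1) and (W2) must survive. A measure handles all of this, and we need it only on clopen sets.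

\subsection*{The coin-tossing measure}
For a clopen set $B\subseteq Z$ determined by a finite set $a\subseteq\Lambda$, put
\[
m(B)=2^{-|a|}\cdot\bigl|\{s\in\{0,1\}^a:[s]\subseteq B\}\bigr| .
\]
This number does not depend on $a$. Let $b\supseteq a$ be finite. Each $s\in\{0,1\}^a$ has $2^{|b|-|a|}$ extensions $t\in\{0,1\}^b$, and $[t]\subseteq B$ if and only if $[s]\subseteq B$, because $B$ is determined by $a$. So $a$ and $b$ give the same value, and two determining sets are compared through their union. If $B$ and $B'$ are disjoint clopen sets, take a finite $a$ that determines both; each $[s]$ with $s\in\{0,1\}^a$ lies inside $B$, inside $B'$, or outside both, so $m(B\cup B')=m(B)+m(B')$. Thus $m$ is finitely additive, and consequently monotone and finitely subadditive, with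
\[
m(B\setminus B')=m(B\cup B')-m(B')
\]
for all clopen $B$ and $B'$. Finally, $m(Z)=1$ and $m([\sigma])=2^{-|\mathrm{dom}\,\sigma|}>0$.

\begin{definition}\label{def:XD}
For $d\in D$ let $\mathcal W_d$ be the family of all clopen sets $W\subseteq Y$ such that, for some finite $a\subseteq\Lambda$,
\begin{equation}\label{eq:def}
\lim_{n\to\infty}m\bigl([p_d|_a]\setminus W_n\bigr)=0 .
\end{equation}
We call such an $a$ a \emph{witness} for $W\in\mathcal W_d$. The space $X_D$ is $X(\mathcal W)$ for this system $\mathcal W$, which is admissible by Lemma~\ref{lem:adm}.
\end{definition}

\begin{lemma}\label{lem:adm}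
The system of Definition~\ref{def:XD} is admissible.
\end{lemma}

\begin{proof}
(W1) A witness for $W$ is a witness for every clopen superset of $W$, by monotonicity. If $a$ and $a'$ are witnesses for $W$ and $W'$, then $a\cup a'$ is a witness for $W\cap W'$, by subadditivity and the inclusion
\[
[p_d|_{a\cup a'}]\setminus(W_n\cap W'_n)\subseteq\bigl([p_d|_a]\setminus W_n\bigr)\cup\bigl([p_d|_{a'}]\setminus W'_n\bigr).
\]
(W2) For $W=\emptyset$ the sequence in \eqref{eq:def} is constantly $2^{-|a|}>0$.
(W3) For $W=Y\setminus Y_k$ and $a=\emptyset$ the set $[p_d|_a]\setminus W_n$ is empty for $n\neq k$.
(W4) Let $a=\{A\}$. The cylinder $[p_d|_a]$ is $\{z:z(A)=1\}$ if $d\in A$ and $\{z:z(A)=0\}$ if $d\notin A$, so $[p_d|_a]\setminus W_n$ is empty for all $n$ when $W$ is $C_A$ or $Y\setminus C_A$, respectively.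
\end{proof}

The witness $a$ is what ties $\mathcal W_d$ to $d$. With $a=\emptyset$ alone, \eqref{eq:def} would say $m(W_n)\to1$, and (W4) would fail since $m((C_A)_n)=1/2$.

\begin{example}\label{ex:measure}
Return to the neighborhoods $N_d=C_{\{d\}}$ of Example~\ref{ex:naive}. Fix distinct points $d_0,d_1,\dots$ of $D$ and let $\delta_n=\{d_i:i<n\}$. Then $Z\setminus V_n$ is the cylinder that prescribes the value $0$ at the $n$ coordinates $\{d_0\},\dots,\{d_{n-1}\}$, so $m(Z\setminus V_n)=2^{-n}$. Hence $V\in\mathcal W_c$ for every $c\in D$, with witness $\emptyset$, whatever the size of $D$. For $c\notin\{d_i:i\in\omega\}$ the neighborhood $\{c\}\cup V$ of $c$ contains none of the points $(n,p_c)$: in $X_D$ the point $c$ is approached by most of a small cylinder around $p_c$, and not by $p_c$ itself.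
\end{example}

In general the sets $(N_d)_n$ need not fill the cube; if $N_d=Y\setminus C_\emptyset$ for all $d$, their union has measure $1/2$ on every level. What remains true is that the measures of finite unions are bounded, so some finite union nearly reaches their supremum, and then adding one more set $(N_c)_n$ adds almost no measure.

\begin{lemma}\label{lem:key}
The system of Definition~\ref{def:XD} has the finite selection property.
\end{lemma}

\begin{proof}
Let $N_d\in\mathcal W_d$ for $d\in D$. For each $n$ let
\[
s_n=\sup\Bigl\{m\Bigl(\bigcup_{d\in\delta}(N_d)_n\Bigr):\delta\subseteq D\text{ finite}\Bigr\}\le1 ,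
\]
and choose a finite $\delta_n\subseteq D$ such that the set $V_n$ in \eqref{eq:V} has $m(V_n)>s_n-\frac1{n+1}$. Let $c\in D$. The set $V_n\cup(N_c)_n$ is the union that corresponds to the finite set $\delta_n\cup\{c\}$, so its measure is at most $s_n$, and
\[
m\bigl((N_c)_n\setminus V_n\bigr)=m\bigl(V_n\cup(N_c)_n\bigr)-m(V_n)\le s_n-m(V_n)<\frac1{n+1}.
\]
Let $a$ be a witness for $N_c\in\mathcal W_c$. A point of $[p_c|_a]\setminus V_n$ lies outside $(N_c)_n$ or in $(N_c)_n\setminus V_n$, so
\[
m\bigl([p_c|_a]\setminus V_n\bigr)\le m\bigl([p_c|_a]\setminus(N_c)_n\bigr)+\frac1{n+1}\longrightarrow0 .
\]
Thus $a$ is a witness for $V\in\mathcal W_c$.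
\end{proof}

The error $\frac1{n+1}$ does not depend on $c$, so one sequence $(\delta_n)$ serves all points of $D$, and the size of $D$ plays no role. The error is positive on each level and disappears only in the limit in \eqref{eq:def}; this is the second use of the infinitely many levels.

\begin{proof}[Proof of Theorem~\ref{thm:two}(b) and of the final statement]
Let $D$ be an infinite set. By Lemma~\ref{lem:adm} and Proposition~\ref{prop:basic}, the space $X_D$ is $T_1$, its extent is $|D|$ and is attained by $D$, and it is star-$\mu$ if $|D|\le2^\mu$. By Lemma~\ref{lem:key} and Proposition~\ref{prop:normal}, disjoint closed subsets of $X_D$ are separated by clopen sets, so $X_D$ is $T_4$. If $|D|>2^\mu$, then $e(X_D)>2^\mu$, and $X_D$ is not star-$\mu$ by part (a). For the final statement, part (a) shows that the extent of a $T_4$ star-$\mu$ space is at most $2^\mu$, and each infinite $\kappa\le2^\mu$ is the extent of $X_D$ for a set $D$ of size $\kappa$.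
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Let $|D|=\kappa\le2^{\aleph_0}$ and $X=X_D$. By Theorem~\ref{thm:two}(b) with $\mu=\aleph_0$, the space $X$ is $T_4$ and star-Lindel\"of with $e(X)=\kappa$, and $D$ is a closed discrete set of size $\kappa$. It is strongly zero-dimensional because disjoint closed sets are separated by clopen sets, by Lemma~\ref{lem:key} and Proposition~\ref{prop:normal}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Kozma}
Gady Kozma, \emph{On removing one point from a compact space}, arXiv:math/0504325 (2005).

\end{thebibliography}
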